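# A linear system that is partition regular over the rationals with squarefree denominators but not over the integers

## The theorems

Throughout, $p_1<p_2<\cdots$ are the primes, $\mathbb N=\{1,2,\dots\}$, and $D$ is the set of rationals which in lowest terms have a squarefree denominator.

**Theorem 1.** Consider the unknowns $y$; $x_{n,i},z_{n,i}$ $(n\ge1,\ 1\le i\le n)$; $u_{n,m,j},v_{n,m,j}$ $(n,m\ge1,\ 1\le j\le n)$, and for all $n,m\ge1$ the equation
$$y-2^n\sum_{i=1}^n(x_{n,i}-z_{n,i})=p_m\sum_{j=1}^n(u_{n,m,j}-v_{n,m,j}).\tag{1}$$
This system is partition regular over $D$. It has no solution in integers with $y\neq0$, so it is not partition regular over $\mathbb Z$.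

So the answer to the question "is there a system of linear equations with integer coefficients that is partition regular over $D$ but not over $\mathbb Z$?" is yes. The same method compares any two nonzero subgroups of $\mathbb Q$.

**Theorem 2.** Let $G,S$ be nonzero subgroups of $\mathbb Q$. The following are equivalent:

* (i) every system partition regular over $G$ is partition regular over $S$;
* (ii) $qG\subseteq S$ for some rational $q\ne0$ (equivalently, $G$ is isomorphic to a subgroup of $S$).

Moreover, if (ii) fails, there is a system that is partition regular over $G$ and has no solution whatsoever in nonzero elements of $S$.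

**Corollary 3.** For nonzero subgroups $G,S$ of $\mathbb Q$, the same systems are partition regular over $G$ and over $S$ if and only if $G\cong S$.

The question about $D$ and $\mathbb Z$ comes from Ben Barber, Neil Hindman, Imre Leader, Dona Strauss, "Distinguishing subgroups of the rationals by their Ramsey properties", arXiv:1405.0460 (2014).

## Partition regularity, and why the system must be infinite

**Definition.** A *system* consists of finitely or infinitely many equations $\sum_j a_{i,j}x_j=0$ in finitely or infinitely many unknowns, with integers $a_{i,j}$, only finitely many of them nonzero in each equation. It is *partition regular* over a set $S$ of reals if, whenever $S\setminus\{0\}$ is coloured with finitely many colours, there is a solution with all unknowns in one colour class. In particular all unknowns are then nonzero elements of $S$. Different unknowns may take the same value.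

Two examples. The single equation $x+y=z$ is partition regular over $\mathbb Z$; this is Schur's theorem. The single equation $x=2y$ is not partition regular even over $\mathbb Q$: write $v_p$ for the $p$-adic valuation, with $v_p(0)=\infty$, and colour a nonzero rational by the parity of $v_2$. Since $v_2(2y)=v_2(y)+1$, the numbers $y$ and $2y$ always have different colours.

In terms of valuations, $D=\{x\in\mathbb Q: v_p(x)\ge-1\text{ for all primes }p\}$. From this description $D$ is a subgroup of $\mathbb Q$. It contains $\mathbb Z$, it contains $1/p$ for every prime $p$, and it does not contain $1/4$.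

**Remark (finite systems separate nothing).** If a system with finitely many unknowns is partition regular over a nonzero subgroup $G$ of $\mathbb Q$, then it is partition regular over $\mathbb Z$.

*Proof.* Fix a number $r$ of colours and list $G\setminus\{0\}$ as $g_1,g_2,\dots$. Call an $r$-colouring of $\{g_1,\dots,g_t\}$ bad if it has no monochromatic solution inside this set. Restrictions of bad colourings to shorter initial segments are bad. If bad colourings existed for every $t$, König's lemma would give an $r$-colouring of $G\setminus\{0\}$ all of whose restrictions to initial segments are bad. A monochromatic solution uses finitely many elements, so it would lie in some initial segment; hence this colouring would have no monochromatic solution, a contradiction. So for some $t$ every $r$-colouring of $F=\{g_1,\dots,g_t\}$ has a monochromatic solution. Let $b\ge1$ be a common denominator of the elements of $F$. Given an $r$-colouring $\chi$ of $\mathbb Z\setminus\{0\}$, colour $f\in F$ by $\chi(bf)$. A monochromatic solution in $F$, multiplied by $b$, is a monochromatic solution in $\mathbb Z\setminus\{0\}$. $\square$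

The same holds for systems with finitely many equations, since only finitely many unknowns then occur in them and the others can be given any value of the chosen colour. So a separating system must have infinitely many equations and infinitely many unknowns, and the solution of infinitely many equations has to be found inside one colour class.

## Divisibility by all primes, and where it should be placed

What can a system see in $D$ but not in $\mathbb Z$? In $D$ we may divide the number $1$ by any prime. In $\mathbb Z$ a number divisible by every prime is $0$. So one first tries to make the unknown $y$ divisible by every prime.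

**First attempt.** Take the equations $y=p_mu_m$, $m\ge1$. There is no integer solution with $y\ne0$. But the equation with $p_1=2$ is $y=2u_1$, which is not partition regular over $\mathbb Q$.

**Second attempt.** Replace the single unknown by sums of differences, which are easier to find inside a colour class:
$$y=p_m\sum_{j}(u_{m,j}-v_{m,j})\qquad(m\ge1),$$
with any finite number of terms in each sum. Again there is no integer solution with $y\neq0$. Over $D$ this system also fails, for the following reason. The sum on the right lies in $D$, so $v_{p_m}(y)\ge1-1=0$. This holds for every $m$, so $y$ is an integer. Now colour $D\setminus\{0\}$ with two colours, integers and non-integers. In a monochromatic solution $y$ is an integer, hence all the unknowns are integers, hence $y$ is divisible by every prime and $y=0$, a contradiction.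

The failure is precise: an *unknown* was forced to be an integer, and the colouring can see unknowns. The remedy is to let a *combination* of unknowns be divisible by all primes. In (1) that combination is
$$w_n=y-2^n\sum_{i=1}^n(x_{n,i}-z_{n,i}).$$
By the argument just given, $w_n$ is forced to be an integer over $D$. But $w_n$ is not an unknown, so it carries no colour. The price is that over $\mathbb Z$ we now learn $w_n=0$ instead of $y=0$. The factors $2^n$ pay this price.

**Proof that (1) has no integer solution with $y\ne0$.** Suppose all unknowns are integers. Fix $n$. The integer $w_n$ does not depend on $m$, and by (1) it is divisible by $p_m$ for every $m$. So $w_n=0$, that is, $y=2^n\sum_i(x_{n,i}-z_{n,i})$, and $2^n\mid y$. This holds for every $n$, so $y=0$. $\square$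

**The colouring that defeated the second attempt.** Colour $D\setminus\{0\}$ by integers and non-integers. We solve (1) by hand in the class $A=D\setminus\mathbb Z$. First, every $d\in D$ is a difference of two elements of $A$: choose a prime $p$ not dividing the denominator of $d$ and write
$$d=\Big(d+\frac1p\Big)-\frac1p ,$$
where $v_p(d+1/p)=-1$, so both terms are in $A$. Now take $y=2/3$. For each $n$ choose $c_n$ with $2^nc_n\equiv2\pmod3$: $c_n=1$ for odd $n$ and $c_n=2$ for even $n$. Then
$$w_n=\frac23-2^n\cdot\frac{c_n}3=\frac{2-2^nc_n}{3}$$
is an integer; for $n=1,2,3,4$ it is $0,-2,-2,-10$. Let $x_{n,1}-z_{n,1}=c_n/3$ with both terms in $A$, and $u_{n,m,1}-v_{n,m,1}=w_n/p_m$ with both terms in $A$, which is possible since $c_n/3$ and $w_n/p_m$ lie in $D$. Give all remaining unknowns the value $y$, so that the other differences are $0$. All equations (1) hold.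

For this class $A$, one difference $a-a'$ represents everything in $D$. For a general class we need to know what sums of differences represent.

## Sums of differences from a class that is not null

For a subset $A$ of an abelian group and $n\ge1$ put
$$n\cdot(A-A)=\Big\{\sum_{i=1}^n(a_i-b_i):a_i,b_i\in A\Big\}.$$
If $A\neq\emptyset$ this set increases with $n$, because one may add a difference $a-a=0$. For an integer $M$ write $MG=\{Mg:g\in G\}$. For example, if $A\subset\mathbb Z$ is the set of odd numbers, then $A-A=2\mathbb Z$, and $n\cdot(A-A)=2\mathbb Z$ for all $n$.

We want: a large class $A$ satisfies $MG\subseteq n\cdot(A-A)$ for some $M$ and all large $n$. The next example shows that "large $n$" cannot be replaced by a fixed $n$, and this is why the sums in (1) get longer with $n$.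

**Example.** Let $\alpha$ be irrational, $r\ge2$, and colour $x\in\mathbb Z$ by the arc $[j/r,(j+1)/r)$ of the circle $\mathbb R/\mathbb Z$ that contains $x\alpha$ modulo $1$. Let $A$ be a class. If $x\in n\cdot(A-A)$, then $x\alpha$ modulo $1$ is a sum of $n$ numbers in $(-1/r,1/r)$, so its distance to the nearest integer is less than $n/r$. If $n<r/2$, then no $M\ge1$ satisfies $M\mathbb Z\subseteq n\cdot(A-A)$: the multiples of $M\alpha$ are dense modulo $1$, so some of them have distance more than $n/r$ from the nearest integer. So the number of differences needed depends on the colouring.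

From now on $G$ is a nonzero subgroup of $\mathbb Q$. Recall that every finitely generated subgroup of $\mathbb Q$ is cyclic: its generators have a common denominator $b$, so it lies in the cyclic group $\frac1b\mathbb Z$.

**Definition.** An *invariant mean* on $G$ is a finitely additive translation-invariant probability measure $\mu$ defined on all subsets of $G$. A set $E\subseteq G$ is *null* if $\mu(E)=0$ for every invariant mean $\mu$.

Invariant means exist because abelian groups are amenable. For subgroups of $\mathbb Q$ here is a direct construction. List $G$ as $t_1,t_2,\dots$ with $t_1\ne0$. The group generated by $t_1,\dots,t_k$ is infinite cyclic, generated by some $g_k$; write $t_i=m_{k,i}g_k$ for $i\le k$. Choose $N_k\ge k\max_{i\le k}|m_{k,i}|$, $N_k\ge 1$, and let $F_k=\{jg_k:0\le j<N_k\}$. Let $\mu(E)$ be the limit of $|E\cap F_k|/|F_k|$ along a fixed nonprincipal ultrafilter on $\mathbb N$. This is a finitely additive probability measure. For $t=t_i$ and $k\ge i$, the numbers $|E\cap F_k|$ and $|(E+t)\cap F_k|=|E\cap(F_k-t)|$ differ by at most $2|m_{k,i}|\le 2N_k/k$, so $\mu(E+t)=\mu(E)$.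

We use these facts about null sets.

* Subsets and finite unions of null sets are null.
* Finite sets are null: $G$ is infinite, so a point has infinitely many pairwise disjoint translates, all of equal measure.
* $G$ is not null, since an invariant mean exists and gives it measure $1$.

**Example.** $\mathbb Z$ is null in $D$: the cosets $\mathbb Z+1/p$, for distinct primes $p$, are pairwise disjoint translates of $\mathbb Z$, so $\mu(\mathbb Z)\le1/N$ for every $N$. In the two-colouring above, the class that failed was a null class.

**Lemma 4.** If $A\subseteq G$ is not null, there are $k,M\ge1$ with $MG\subseteq n\cdot(A-A)$ for all $n\ge k$.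

*Proof.* **Step 1. Finitely many translates of $A-A$ cover $G$.** This turns positive measure into an algebraic statement. Choose an invariant mean $\mu$ with $\mu(A)>0$. A family of pairwise disjoint translates of $A$ has at most $1/\mu(A)$ members, so there is a maximal such family $t_1+A,\dots,t_q+A$. Let $x\in G$. By maximality $x+A$ meets some $t_j+A$, say $x+a=t_j+a'$. Then $x=t_j+(a'-a)$. Thus $G=\bigcup_j(t_j+(A-A))$.

**Step 2. The group generated by $A-A$ contains some $MG$.** Let $H$ be this group. Since $A-A$ is symmetric and contains $0$, $H=\bigcup_{k\ge1}k\cdot(A-A)$, an increasing union. By Step 1, $G=\bigcup_j(t_j+H)$, so $M:=[G:H]$ is finite. The group $G/H$ has order $M$, so $MG\subseteq H$.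

**Step 3. Boundedly many differences fill $H$.** Let $h\in H$ and, by Step 1, $h\in t_j+(A-A)$. Then $t_j\in H$. So
$$H=\bigcup_{t_j\in H}(t_j+(A-A)).$$
The finitely many $t_j$ in $H$ all lie in $k'\cdot(A-A)$ for some $k'$, because the union in Step 2 is increasing. Hence $H\subseteq k\cdot(A-A)$ with $k=k'+1$, and $MG\subseteq H\subseteq k\cdot(A-A)\subseteq n\cdot(A-A)$ for $n\ge k$. $\square$

We shall also have to find elements with many prescribed multiples outside a null set. For this we need that null sets stay null under "division by $i$".

**Lemma 5.** Let $i\ge1$. Then $[G:iG]\le i$. If $E\subseteq G$ is null, then $E'=\{d\in G:id\in E\}$ is null.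

*Proof.* **Step 1. The index bound.** It makes the average in Step 2 finite. Given $i+1$ elements of $G$, let $C$ be the subgroup generated by them together with one nonzero element of $G$. It is infinite cyclic, so $[C:iC]=i$, and two of the $i+1$ elements are congruent modulo $iC\subseteq iG$. So $iG$ has at most $i$ cosets.

**Step 2. From a mean that charges $E'$ to one that charges $E$.** Let $c_1=0,c_2,\dots,c_q$ be representatives of the cosets of $iG$ in $G$. Given an invariant mean $\mu$, put
$$\nu(F)=\frac1q\sum_{j=1}^q\mu(\{d\in G:c_j+id\in F\}).$$
This is finitely additive with $\nu(G)=1$. We check invariance. Let $t\in G$. Translation by $-t$ permutes the cosets of $iG$, so $c_j-t=c_{\sigma(j)}+ie_j$ with a permutation $\sigma$ and $e_j\in G$. Then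
$$c_j+id\in F+t\iff c_{\sigma(j)}+i(d+e_j)\in F,$$
so the set $\{d:c_j+id\in F+t\}$ is the translate by $-e_j$ of $\{d:c_{\sigma(j)}+id\in F\}$. Summing over $j$ and using the invariance of $\mu$ gives $\nu(F+t)=\nu(F)$. So $\nu$ is an invariant mean.

**Step 3. Conclusion.** Since $E$ is null, $\nu(E)=0$. The term $j=1$ of the sum is $\mu(E')$, so $0=\nu(E)\ge\mu(E')/q$ and $\mu(E')=0$. As $\mu$ was arbitrary, $E'$ is null. $\square$

## Finitely many equations $y=\ell^n(x_n-z_n)$ in one colour

Lemma 4 gives no information for $n<k$, and the Example with arcs shows that this cannot be avoided. For these finitely many $n$ we shall make both sides of (1) zero. This calls for $y\in 2^n(A-A)$ for each $n<k$ with the same $y\in A$: a finite system, which can be solved in an interval of integers. An $s$-colouring is a colouring that uses at most $s$ colours. Recall van der Waerden's theorem: for all $s,N$ there is $W$ such that every $s$-colouring of $\{1,\dots,W\}$ contains a monochromatic progression $a,a+d,\dots,a+Nd$ with $d\ge1$.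

**Lemma 6.** Let $\ell$ be a prime and $k,s\ge1$. There is $T$ such that for every $s$-colouring of $\{1,\dots,T\}$ there are $y$ and $x_n,z_n$ $(1\le n<k)$ in $\{1,\dots,T\}$, all of one colour, with $y=\ell^n(x_n-z_n)$ for $1\le n<k$.

*Proof.* Induction on $s$; write $T_s$ for the number obtained.

**Step 1. One colour.** This starts the induction. Take $T_1=2\ell^k$, $y=\ell^k$, $x_n=\ell^{k-n}+1$, $z_n=1$. All these numbers lie in $\{1,\dots,T_1\}$, and $\ell^n(x_n-z_n)=\ell^k$.

**Step 2. From $s-1$ to $s$ colours.** The idea is that a long progression in one colour provides all the differences, and either some suitable $y$ has that colour too or a colour is lost. Let $s\ge2$, $N=\ell^kT_{s-1}$, let $W$ be as in van der Waerden's theorem for $s,N$, and put $T_s=W\ell^kT_{s-1}$. Given an $s$-colouring of $\{1,\dots,T_s\}$, take a monochromatic progression $a,a+d,\dots,a+Nd$ in $\{1,\dots,W\}$, say red.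

Suppose first that $y=j\ell^kd$ is red for some $1\le j\le T_{s-1}$. Put $z_n=a$ and $x_n=a+j\ell^{k-n}d$. These are in the progression, since $j\ell^{k-n}\le N$, so they are red, and $\ell^n(x_n-z_n)=j\ell^kd=y$.

Otherwise no element of $\ell^kd\cdot\{1,\dots,T_{s-1}\}$ is red. This set lies in $\{1,\dots,T_s\}$ because $d\le W$, and it is coloured with at most $s-1$ colours. Colour $j\in\{1,\dots,T_{s-1}\}$ by the colour of $\ell^kdj$, apply the induction hypothesis, and multiply the solution by $\ell^kd$. The equations are homogeneous, so the result is a solution. $\square$

## One class that serves small $n$ and large $n$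

Lemma 4 serves large $n$ for any class that is not null. Lemma 6 serves small $n$ for *some* class. Two things stand in the way of combining them. The class found by Lemma 6 may be null, and then Lemma 4 says nothing about it. Also, Lemma 4 will be applied with a modulus $M$ that depends on the class, and $y$ must be divisible by $M$ (and by a little more), while we only learn the class after finding $y$. Both are resolved by the order of the choices: first fix $K$ and $M$ that work for all non-null classes at once, then place a dilate of $\{1,\dots,T\}$ inside $f(M)G$ and outside all the null classes.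

**Lemma 7.** Let $\ell$ be a prime and $f:\mathbb N\to\mathbb N$. For every finite colouring of $G\setminus\{0\}$ there are a colour class $A$, integers $K,M\ge1$, and $y\in A\cap f(M)G$ such that

* (a) $MG\subseteq n\cdot(A-A)$ for all $n\ge K$;
* (b) for each $1\le n<K$ there are $x,z\in A$ with $y=\ell^n(x-z)$.

*Proof.* **Step 1. Constants that work for every non-null class.** Let $A_1,\dots,A_s$ be the colour classes that are not null, and let $B$ be the union of $\{0\}$ and the null classes. Then $B$ is null and $G$ is not, so $s\ge1$. Lemma 4 gives $k_r,M_r$ for $A_r$. Put $K=\max_rk_r$ and $M=\prod_rM_r$. Since $MG\subseteq M_rG$, statement (a) holds for every $A=A_r$.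

**Step 2. A dilated interval that avoids $B$.** This ensures that only non-null classes appear. Let $L=f(M)$, and let $T$ be given by Lemma 6 for $\ell$, $k=K$ and $s$. For $1\le i\le T$ the set $\{e\in G:iLe\in B\}$ is null by Lemma 5, applied to the integer $iL$. The union of these $T$ sets is null, so it is not $G$. Hence there is $e\in G$ such that, with $e'=Le\in LG$, we have $ie'\notin B$ for $1\le i\le T$. In particular $e'\ne0$.

**Step 3. Solve the finite system in the dilated interval.** Colour $i\in\{1,\dots,T\}$ by the index of the class among $A_1,\dots,A_s$ that contains $ie'$. Lemma 6 gives a monochromatic solution in $\{1,\dots,T\}$. Multiply it by $e'$: we get a class $A=A_r$, an element $y\in A$, and $x_n,z_n\in A$ with $y=\ell^n(x_n-z_n)$ for $1\le n<K$. This is (b). Since $y$ is an integer multiple of $e'\in LG$, we have $y\in LG=f(M)G$. $\square$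

## Solving (1) in a colour class of $D$

We complete the proof of Theorem 1. Finitely colour $D\setminus\{0\}$ and apply Lemma 7 with $G=D$, $\ell=2$, $f(M)=2M$. We get $A,K,M$ and $y\in A\cap2MD$. It remains to choose the other unknowns in $A$. For different $n$ they are different unknowns, so we may treat each $n$ separately with this one $y$.

**Step 1. The equations with $1\le n<K$.** Here we make both sides $0$. By (b), $y=2^n(x-z)$ with $x,z\in A$. Put $x_{n,1}=x$, $z_{n,1}=z$, $x_{n,i}=z_{n,i}=y$ for $i\ge2$, and $u_{n,m,j}=v_{n,m,j}=y$ for all $m,j$. Both sides of (1) are $0$.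

**Step 2. For $n\ge K$, an approximation of $y$ by $2^nh$ with $h\in MD$.** The purpose is to make $y-2^nh$ an integer multiple of $M$, as in the computation with $y=2/3$. Write $y=Mg$ with $g\in2D$, and $g=a/b$ in lowest terms. Then $b$ is squarefree, since $2D\subseteq D$, and $b$ is odd, since $v_2(g)\ge1-1=0$. As $b$ is odd, there is $c\in\mathbb Z$ with $2^nc\equiv a\pmod b$. (This is where the factor $2$ in $f(M)=2M$ is used: if $b$ were even, then $a$ would be odd and there would be no such $c$.) Put $h=Mc/b$. Since $1/b\in D$, we have $h\in MD\subseteq n\cdot(A-A)$ by (a). So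
$$h=\sum_{i=1}^n(x_{n,i}-z_{n,i})$$
with all $x_{n,i},z_{n,i}$ in $A$. Moreover
$$w:=y-2^nh=M\,\frac{a-2^nc}{b}\in M\mathbb Z.$$

**Step 3. For $n\ge K$, division of $w$ by every prime.** This gives the right side of (1). For every $m$,
$$\frac w{p_m}\in M\cdot\frac1{p_m}\mathbb Z\subseteq MD\subseteq n\cdot(A-A),$$
so $w/p_m=\sum_{j=1}^n(u_{n,m,j}-v_{n,m,j})$ with all terms in $A$. This is equation (1) for $(n,m)$.

All unknowns lie in $A$. So (1) is partition regular over $D$, and together with the absence of integer solutions with $y\ne0$ this proves Theorem 1. $\blacksquare$

Over $\mathbb Z$, Lemmas 4 to 7 hold as well. What is lost there is the inclusion $\frac1{p_m}\mathbb Z\subseteq D$ in Step 3.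

## Heights, and the proof of Theorem 2

We first deal with the parenthesis in (ii) and with the easy implication.

**Step 1. Homomorphisms are multiplications.** This shows that the two forms of (ii) agree. Let $\varphi:G\to\mathbb Q$ be a homomorphism, fix $g_0\in G\setminus\{0\}$, and let $q=\varphi(g_0)/g_0$. For $g\in G$ there are integers $m\ne0$ and $n$ with $mg=ng_0$, so $m\varphi(g)=n\varphi(g_0)=nqg_0=qmg$ and $\varphi(g)=qg$. So $G$ is isomorphic to a subgroup of $S$ if and only if $qG\subseteq S$ for some $q\ne0$.

**Step 2. (ii) implies (i).** Let $qG\subseteq S$ with $q\neq0$ and let $\chi$ be a finite colouring of $S\setminus\{0\}$. Colour $g\in G\setminus\{0\}$ by $\chi(qg)$. If $(g_j)$ is a monochromatic solution in $G$, then $(qg_j)$ is a solution in $S$, monochromatic for $\chi$.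

For the converse we need a description of the subgroups of $\mathbb Q$ by valuations.

**Step 3. Normalization.** Multiplying $G$ or $S$ by nonzero rationals changes neither the truth of (ii) nor which systems are partition regular over $G$ or $S$, nor whether a system has a solution in nonzero elements of $S$, because solutions can be rescaled. So we may and do assume $1\in G\cap S$.

**Definition.** For a subgroup $G\le\mathbb Q$ with $1\in G$ and a prime $p$, let
$$h_p(G)=\sup\{e\ge0:p^{-e}\in G\}\in\{0,1,\dots,\infty\}.$$

For example, $h_p(\mathbb Z)=0$ and $h_p(D)=1$ for all $p$; for $\mathbb Z[1/2]$ we have $h_2=\infty$ and $h_p=0$ for $p\ne2$.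

**Step 4. The heights determine the group.** We show
$$G=\{x\in\mathbb Q:v_p(x)\ge-h_p(G)\text{ for all }p\},\tag{2}$$
and likewise for $S$. Let $x=a/b$ be in lowest terms, with $b\ge1$. If $x\in G$, take integers $r,s$ with $ra+sb=1$; then $1/b=rx+s\in G$. Conversely $1/b\in G$ implies $x\in G$. Next, $1/b\in G$ if and only if $p^{-v_p(b)}\in G$ for all $p\mid b$. Indeed $p^{-v_p(b)}=(b/p^{v_p(b)})\cdot\frac1b$ gives one direction. For the other (where $b>1$ may be assumed), the integers $b/p^{v_p(b)}$, $p\mid b$, have no common prime factor, so $\sum_{p\mid b}r_p\,b/p^{v_p(b)}=1$ for some integers $r_p$, and division by $b$ gives $1/b=\sum_{p\mid b}r_pp^{-v_p(b)}$. Finally, if $p^{-e}\in G$ then $p^{-e'}\in G$ for $0\le e'\le e$, so $p^{-v_p(b)}\in G$ means $v_p(b)\le h_p(G)$. This is (2).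

**Step 5. Two ways in which (ii) can fail.** This splits the construction into two cases. Let $P=\{p:h_p(G)>h_p(S)\}$. If (ii) fails, then one of the following holds:

* Case A: $h_\ell(G)=\infty>h_\ell(S)$ for some prime $\ell$;
* Case B: Case A does not hold, and $P$ is infinite.

Suppose that Case A does not hold and $P$ is finite. For $p\in P$ the number $h_p(S)$ is finite, and so $h_p(G)<\infty$ since Case A does not hold. Put $q=\prod_{p\in P}p^{h_p(G)}$. Let $x\in G$. For $p\in P$ we have $v_p(qx)\ge0\ge-h_p(S)$. For $p\notin P$ we have $v_p(qx)=v_p(x)\ge-h_p(G)\ge-h_p(S)$. By (2), $qG\subseteq S$, so (ii) holds.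

An instance of Case A is $G=\mathbb Z[1/2]$, $S=\mathbb Z$. An instance of Case B is $G=D$, $S=\mathbb Z$, with $P$ the set of all primes.

**Step 6. Case A.** Here divisibility by powers of one prime $\ell$ suffices. Consider the system
$$y=\ell^n\sum_{i=1}^n(x_{n,i}-z_{n,i})\qquad(n\ge1).\tag{3}$$

*Over $S$.* The equations give $v_\ell(y)\ge n-h_\ell(S)$ for all $n$, and $h_\ell(S)<\infty$, so $y=0$. There is no solution in nonzero elements of $S$.

*Over $G$.* Given a finite colouring of $G\setminus\{0\}$, apply Lemma 7 with this $\ell$ and $f(M)=M$. For $n<K$, (b) gives $y=\ell^n(x-z)$ with $x,z\in A$; put $x_{n,1}=x$, $z_{n,1}=z$, and $x_{n,i}=z_{n,i}=y$ for $i\ge2$. Let $n\ge K$. By (2) and $h_\ell(G)=\infty$ we have $\ell G=G$, so $y\in MG=\ell^nMG$, that is, $y/\ell^n\in MG\subseteq n\cdot(A-A)$ by (a). So (3) is solved in $A$ for this $n$ too.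

**Step 7. Case B.** Here we use the system of Theorem 1, with the exponents adapted to $S$. For $p\in P$ put $e_p=h_p(S)+1$. This is finite and at most $h_p(G)$, so $p^{-e_p}\in G$. Fix $\ell\in P$. Then $h_\ell(S)<\infty$, and since Case A does not hold, $h_\ell(G)<\infty$. Consider, for $n\ge1$ and $p\in P$,
$$y-\ell^n\sum_{i=1}^n(x_{n,i}-z_{n,i})=p^{e_p}\sum_{j=1}^n(u_{n,p,j}-v_{n,p,j}).\tag{4}$$
For $G=D$, $S=\mathbb Z$, $\ell=2$ this is (1).

*Over $S$.* Let $w_n$ be the left side of (4). The sum on the right lies in $S$, so $v_p(w_n)\ge e_p-h_p(S)=1$ for all $p\in P$. A nonzero rational has $v_p\ne0$ for only finitely many $p$, and $P$ is infinite, so $w_n=0$. Thus $y=\ell^n\sum_i(x_{n,i}-z_{n,i})$ and $v_\ell(y)\ge n-h_\ell(S)$ for all $n$, so $y=0$. There is no solution in nonzero elements of $S$.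

*Over $G$.* Given a finite colouring of $G\setminus\{0\}$, apply Lemma 7 with this $\ell$ and $f(M)=M\ell^{h_\ell(G)}$. For $n<K$, take $y=\ell^n(x-z)$ from (b), put $x_{n,1}=x$, $z_{n,1}=z$, and give all the other unknowns with first index $n$ the value $y$; both sides of (4) are $0$.

Let $n\ge K$. Write $y=Mg$ with $g\in\ell^{h_\ell(G)}G$, and $g=a/b$ in lowest terms. Then $v_\ell(g)\ge h_\ell(G)-h_\ell(G)=0$, so $\ell\nmid b$. Also $g\in G$, so $1/b\in G$ by Step 4. Choose $c\in\mathbb Z$ with $\ell^nc\equiv a\pmod b$, and put $h=Mc/b\in MG\subseteq n\cdot(A-A)$. This gives $x_{n,i},z_{n,i}\in A$ with $h=\sum_i(x_{n,i}-z_{n,i})$. Then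
$$w=y-\ell^nh=M\,\frac{a-\ell^nc}b\in M\mathbb Z.$$
For $p\in P$ we have $w/p^{e_p}\in Mp^{-e_p}\mathbb Z\subseteq MG\subseteq n\cdot(A-A)$, because $p^{-e_p}\in G$. This gives $u_{n,p,j},v_{n,p,j}\in A$ with $w/p^{e_p}=\sum_j(u_{n,p,j}-v_{n,p,j})$, and (4) holds.

In both cases we have a system that is partition regular over $G$ and has no solution in nonzero elements of $S$; in particular it is not partition regular over $S$. So (i) fails, and the last statement of the theorem is proved too. $\blacksquare$

## Mutual embeddability and isomorphism

**Proof of Corollary 3.** **Step 1. Isomorphic groups.** If $G\cong S$, an isomorphism carries colourings and solutions from one group to the other, since the equations have integer coefficients. So the same systems are partition regular over both.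

**Step 2. Heights of groups that embed in each other.** Suppose the same systems are partition regular over $G$ and $S$. By Theorem 2 there are nonzero rationals $q,q'$ with $qG\subseteq S$ and $q'S\subseteq G$. Rescaling the groups affects neither the hypothesis nor the conclusion, so assume $1\in G\cap S$. Changing signs, let $q=r/t$ with $r,t\in\mathbb N$. Then $rG=t(qG)\subseteq S$. If $p^{-e}\in G$, then $rp^{-e}\in S$, so $v_p(r)-e\ge-h_p(S)$. Hence
$$h_p(G)\le h_p(S)+v_p(r)\quad\text{for all }p,$$
and similarly $h_p(S)\le h_p(G)+v_p(r')$ for all $p$, with some $r'\in\mathbb N$. So $h_p(G)=h_p(S)$ for all $p\nmid rr'$. Also, if one of $h_p(G),h_p(S)$ is infinite, so is the other. So the two heights differ at only finitely many primes, and at each of these both are finite.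

**Step 3. A rescaling that matches the heights.** Let $Q$ be the finite set of primes where the heights differ, and multiply $G$ by $\prod_{p\in Q}p^{h_p(G)-h_p(S)}$. By (2), the result is the set of $x$ with $v_p(x)\ge-h_p(G)+h_p(G)-h_p(S)=-h_p(S)$ for $p\in Q$ and $v_p(x)\ge-h_p(G)=-h_p(S)$ for $p\notin Q$, and this set is $S$. Multiplication by a nonzero rational is an isomorphism, so $G\cong S$. $\square$

**Example (an infinite chain).** For $r\ge0$ let $D_r=\{x\in\mathbb Q:v_p(x)\ge-r\text{ for all }p\}$. Then $\mathbb Z=D_0\subset D=D_1\subset D_2\subset\cdots$. For no $q\ne0$ is $qD_{r+1}\subseteq D_r$: take a prime $p$ with $v_p(q)=0$; then $p^{-(r+1)}\in D_{r+1}$, but $v_p(qp^{-(r+1)})=-(r+1)$. So by Theorem 2, for every $r\ge0$ some system is partition regular over $D_{r+1}$ but not over $D_r$. With $\ell=2$, system (4) gives one explicitly: $P$ is the set of all primes, $e_p=r+1$, and the equations are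
$$y-2^n\sum_{i=1}^n(x_{n,i}-z_{n,i})=p^{\,r+1}\sum_{j=1}^n(u_{n,p,j}-v_{n,p,j})\qquad(n\ge1,\ p\text{ prime}).$$
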